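\title{The sharp rate of convergence for singular solutions of the critical sixth order equation in a punctured ball}


\begin{abstract}
Let $n\ge 7$ and let $u$ be a positive solution of $(-\Delta)^3u=c\,u^{\frac{n+6}{n-6}}$ in a punctured ball, with a non-removable singularity at the center and with $-\Delta u>0$, $\Delta^2u>0$. By a theorem of Jin and Xiong, $u=(1+o(1))u_0$ at the singular point, where $u_0$ is a singular solution in the punctured space. We prove that $u=(1+O(|x|))u_0$, which confirms a conjecture from a paper of Andrade and Wei that the error is bounded by a power of $|x|$. We identify the first order term and show that the exponent $1$ cannot be improved in general. The proof includes a classification of the singular solutions in the punctured space. Its main tool is a simple-zero theorem for a sixth order linear ordinary differential equation, obtained by counting sign changes along a factorization of the operator.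
\end{abstract}

\section{Introduction}\label{sec:intro}

Let $n\ge7$, let $B_R$ be the open ball of radius $R>0$ centered at the origin of $\mathbb{R}^n$, and put
\[
\gamma=\frac{n-6}{2},\qquad p=\frac{n+6}{n-6}=\frac{\gamma+6}{\gamma}.
\]
Let $c>0$ be a constant depending only on $n$. We consider the equations
\begin{align}
(-\Delta)^3u&=c\,u^{p}\quad\text{in }\mathbb{R}^n\setminus\{0\},\label{eq:global}\\
(-\Delta)^3u&=c\,u^{p}\quad\text{in }B_R\setminus\{0\}.\label{eq:local}
\end{align}
Replacing $u$ by $\lambda u$ replaces $c$ by $\lambda^{1-p}c$, so the value of $c$ plays no role. A \emph{singular solution} of \eqref{eq:global} or \eqref{eq:local} is a positive solution of class $C^6$ in the punctured domain with $\limsup_{x\to0}u(x)=+\infty$. This excludes solutions that extend continuously across the origin.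

Since $\gamma p=\gamma+6$, the function $\rho^{\gamma}u(\rho x)$ solves the equation whenever $u$ does. If $u$ solves \eqref{eq:local}, the rescaled function solves the equation in $B_{R/\rho}\setminus\{0\}$, and these domains exhaust the punctured space as $\rho\to0$. One therefore expects the singular solutions of \eqref{eq:global} to describe the behavior of $u$ at the origin. The following theorem, which we quote without proof, says that they do.

\begin{theorem}[Jin--Xiong]\label{thm:JX}
Let $u$ be a singular solution of \eqref{eq:local} with $-\Delta u>0$ and $\Delta^2u>0$ in $B_R\setminus\{0\}$. Then there is a singular solution $u_0$ of \eqref{eq:global} such that $u(x)=(1+o(1))u_0(x)$ as $x\to0$.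
\end{theorem}

Theorem~\ref{thm:JX} gives no rate. The conjecture that we address comes from the paper of Andrade and Wei \cite{AW}: \emph{under the hypotheses of Theorem~\ref{thm:JX} there are a singular solution $u_0$ of \eqref{eq:global} and a constant $\beta_0>0$, both possibly depending on $u$, such that $u(x)=(1+O(|x|^{\beta_0}))u_0(x)$ as $x\to0$.} We prove it, with an exponent that does not depend on $u$.

\begin{theorem}\label{thm:main}
Let $u$ and $u_0$ be as in Theorem~\ref{thm:JX}. Then $u(x)=(1+O(|x|))u_0(x)$ as $x\to0$.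
\end{theorem}

\begin{theorem}\label{thm:second}
\begin{enumerate}
\item[(i)] Every singular solution of \eqref{eq:global} has the form $u_0(x)=|x|^{-\gamma}v_0(-\ln|x|)$, where either $v_0\equiv v_*$, the constant defined by $c\,v_*^{p-1}=\gamma^2(\gamma+2)^2(\gamma+4)^2$, or $v_0>0$ is nonconstant and periodic.
\item[(ii)] In Theorem~\ref{thm:main} the solution $u_0$ is unique, and there are $\xi\in\mathbb{R}^n$ and $\epsilon>0$ such that, as $x\to0$,
\[
u(x)=|x|^{-\gamma}\Big[v_0(t)+(x\cdot\xi)\big(\gamma v_0(t)-v_0'(t)\big)+O(|x|^{1+\epsilon})\Big],\qquad t=-\ln|x|.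
\]
\item[(iii)] The exponent $1$ cannot be improved in general. For $x_0\in\mathbb{R}^n\setminus\{0\}$ and $R<|x_0|$, the function $u=C|x|^{-\gamma}|x-x_0|^{-\gamma}$, with a suitable constant $C>0$, satisfies all hypotheses of Theorem~\ref{thm:JX}, and $u=(1+o(|x|))\tilde u_0$ holds for no singular solution $\tilde u_0$ of \eqref{eq:global}.
\end{enumerate}
\end{theorem}

Theorem~\ref{thm:JX} is the only input specific to the problem, and the hypotheses $-\Delta u>0$, $\Delta^2u>0$ are used only through it. Everything else is proved below from standard facts of elliptic theory and Floquet theory, which we recall where they are needed.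

In the variable $t=-\ln|x|$ the statement $u=(1+o(1))u_0$ is convergence of a trajectory as $t\to\infty$, and a power of $|x|$ is an exponential rate. Convergence alone does not give such a rate when the linearized problem has neutral directions: the solution $(2t)^{-1/2}$ of $y'=-y^3$ tends to the equilibrium only like a power of $t$. The linearization at $u_0$ does have neutral directions, and the proof has to find all of them and show that they are not excited. Section~\ref{sec:cyl} sets up the cylindrical picture, computes the exponents by hand at the constant solution $v_*$, where the value $1$ becomes visible, and gives the plan of the proof.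

Throughout, $C$ denotes a positive constant whose value may change from line to line.

\section{The equation on the cylinder}\label{sec:cyl}

\subsection{The operator}

Write $S=\mathbb{S}^{n-1}$, $r=|x|$, $t=-\ln r$, $\theta=x/r$, and $u(x)=r^{-\gamma}v(t,\theta)$. Put $f(s)=cs^p$, $F(s)=cs^{p+1}/(p+1)$, and
\[
a_1=\tfrac n2-3=\gamma,\qquad a_2=\tfrac n2-1=a_1+2,\qquad a_3=\tfrac n2+1=a_1+4 .
\]
The assumption $n\ge7$ gives $a_1>0$ and $a_2\ge\frac52$. Let $e_1=\sum_j a_j^2$, $e_2=\sum_{i<j}a_i^2a_j^2$, $e_3=\prod_j a_j^2$, so that $cv_*^{p-1}=e_3$.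

Recall that $L^2(S)$ is the orthogonal sum of the finite-dimensional spaces of spherical harmonics of degree $k=0,1,2,\dots$, on which $-\Delta_\theta$ acts as $k(k+n-2)$. Degree $0$ consists of the constants and degree $1$ is spanned by $\theta_1,\dots,\theta_n$. From $\Delta=\partial_r^2+\frac{n-1}r\partial_r+r^{-2}\Delta_\theta$ we get $\Delta(r^sY)=(s-k)(s+k+n-2)r^{s-2}Y$ for $Y$ of degree $k$. The function $v=e^{\tau t}Y$ corresponds to $s=-\gamma-\tau$. Applying $-\Delta$ three times, with the exponents $s$, $s-2$, $s-4$, produces the factors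
\[
(a_1+k+\tau)(a_3+k-\tau),\qquad (a_2+k+\tau)(a_2+k-\tau),\qquad (a_3+k+\tau)(a_1+k-\tau),
\]
whose product is $\prod_j\big((a_j+k)^2-\tau^2\big)$. The operator $\mathcal{P}$ defined by $(-\Delta)^3(r^{-\gamma}v)=r^{-\gamma-6}\mathcal{P}v$ is a polynomial in $\partial_t=-r\partial_r$ and $\Delta_\theta$ with constant coefficients, so it is determined by this computation. On degree $k$ it acts as
\begin{equation}\label{eq:Pk}
P_k=\prod_{j=1}^3\big(-\partial_t^2+(a_j+k)^2\big).
\end{equation}
The numbers $a_j+k$ are $b-2$, $b$, $b+2$ with $b=k+\frac n2-1$, and $b^2$ is the eigenvalue of $A=-\Delta_\theta+(\frac n2-1)^2$ on degree $k$. The elementary symmetric functions of $(b-2)^2,b^2,(b+2)^2$ are $3b^2+8$, $3b^4+16$, $b^2(b^2-4)^2$. Hence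
\[
\mathcal{P}=-\partial_t^6+E_1\partial_t^4-E_2\partial_t^2+E_3,\qquad E_1=3A+8,\quad E_2=3A^2+16,\quad E_3=A(A-4)^2 .
\]
The operators $E_i$ are self-adjoint on $S$ and act on constants as multiplication by $e_i$. Because $\gamma p=\gamma+6$, the equation for $u$ becomes the autonomous equation
\begin{equation}\label{eq:cyl}
\mathcal{P}v=f(v).
\end{equation}
The scaling symmetry is now translation in $t$. The operator $\mathcal{P}$ is even in $\partial_t$, so $t\mapsto-t$ is also a symmetry; in the original variables it is the Kelvin transform $u\mapsto|x|^{6-n}u(x/|x|^2)$.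

\begin{example}\label{ex:explicit}
Since $P_0v_*=e_3v_*=f(v_*)$, the function $u_*=v_*|x|^{-\gamma}$ is a singular solution of \eqref{eq:global}, and $v_*$ is the only positive constant solution of \eqref{eq:cyl}. For a second solution, note that $(-\partial_t^2+a^2)(\cosh t)^{-a}=a(a+1)(\cosh t)^{-a-2}$. Using this with $a=a_1,a_2,a_3$ in turn gives $P_0(\cosh t)^{-\gamma}=\prod_ja_j(a_j+1)\,(\cosh t)^{-\gamma-6}$, so a positive multiple of $(\cosh t)^{-\gamma}$ solves \eqref{eq:cyl}. The corresponding $u$ is a multiple of $(1+|x|^2)^{-\gamma}$, which is smooth at the origin. This solution is not periodic in $t$, and its translates in $x$ are not radial, so Theorem~\ref{thm:second}(i) fails without the assumption that the singularity is non-removable.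
\end{example}

\subsection{The exponents at the constant solution}\label{sub:model}

Suppose that $v\to v_*$ as $t\to\infty$. The difference $\varphi=v-v_*$ solves, up to quadratic terms, $\mathcal{P}\varphi=f'(v_*)\varphi=pe_3\varphi$. The function $e^{\mu t}Y$ with $Y$ of degree $k$ solves this equation exactly when
\begin{equation}\label{eq:char}
\prod_{j=1}^3\big((a_j+k)^2-\mu^2\big)=pe_3 .
\end{equation}
The expected rate of decay is the smallest $|\operatorname{Re}\mu|$ among the modes with $\operatorname{Re}\mu<0$, provided that the modes with $\operatorname{Re}\mu=0$ can be controlled.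

For $k=1$ the values $\mu=\pm1$ are roots: since $a_1+2=a_2$, $a_2+2=a_3$ and $a_3+2=\gamma+6$,
\[
\prod_j\big((a_j+1)^2-1\big)=\prod_ja_j(a_j+2)=e_3\,\frac{\gamma+6}{\gamma}=pe_3 .
\]
For $\mu=\sigma+i\omega$ and $|\sigma|<a$ we have $|a^2-\mu^2|=|a-\mu|\,|a+\mu|\ge a^2-\sigma^2$, with equality only for $\omega=0$. So for $k\ge1$ and $|\sigma|<1$ the left side of \eqref{eq:char} has modulus larger than $\prod_j((a_j+1)^2-1)=pe_3$, and there is no root; for $k=1$ and $|\sigma|=1$ the only roots are $\pm1$; and for $k\ge2$, $|\sigma|\le2$, the modulus is at least $\prod_j a_j(a_j+4)>pe_3$, so again there is no root. For $k=0$ the function $\omega\mapsto\prod_j(a_j^2+\omega^2)$ increases on $[0,\infty)$ from $e_3<pe_3$ to $+\infty$, so there is exactly one pair of purely imaginary roots $\pm i\omega$; Section~\ref{sec:zeros} will show that the other four roots have $|\operatorname{Re}\mu|\ge a_2>2$.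

The picture is therefore the following. There are two neutral modes, $\cos\omega t$ and $\sin\omega t$, both radial. The slowest decaying mode is $e^{-t}\theta_i=x_i$. All other decaying modes of degree $\ne1$ decay at least like $e^{-2t}$. If the neutral modes are absent, one guesses $v=v_*+\gamma v_*\,\xi\cdot x+\cdots$, which is Theorem~\ref{thm:second}(ii) for $v_0=v_*$.

\subsection{Plan of the proof}

The task is to establish the same picture at every $u_0$, without explicit formulas, and to remove the neutral modes.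

Section~\ref{sec:radial} shows that $u_0$ is radial. The maximum principle is not available for a sixth order operator, so we pass to an integral equation with a positive kernel and use the method of moving spheres. This reduces \eqref{eq:global} to bounded solutions of $P_0v_0=f(v_0)$. For a second order equation $-w''+a^2w=Vw$, a solution with $w(s)=w'(s)=0$ vanishes by uniqueness, and this makes the phase plane analysis work. Section~\ref{sec:zeros} proves a substitute: solutions of $P_0w=Vw$, $V>0$, that grow more slowly than $e^{a_2|t|}$ have only simple zeros. This gives the classification in Section~\ref{sec:class} and the radial part of the linear theory in Section~\ref{sec:linear}. The nonradial part follows by comparison with two explicit positive solutions, which replace $e^{\pm t}$. Section~\ref{sec:exp} uses a conserved energy and a free translation parameter to remove the two neutral modes and obtains some exponential rate, which proves the conjecture. Section~\ref{sec:sharp} improves the rate to $e^{-t}$,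 and Section~\ref{sec:opt} proves optimality.

\section{Estimates, conserved quantities and kernels}\label{sec:tools}

\subsection{Interior estimates}

The principal symbol of $\mathcal{P}$ is $(\tau^2+|\zeta|^2)^3$, so $\mathcal{P}$ is elliptic of order six, and its coefficients are smooth and independent of $t$. Let $I\subset\operatorname{int}I'$ be compact intervals. The interior $L^q$ estimates bound the $W^{j+6,q}$ norm of $w$ on $I\times S$ by the $W^{j,q}$ norm of $\mathcal{P}w$ and the $L^q$ norm of $w$ on $I'\times S$, for $1<q<\infty$, with constants that do not change when $I$ and $I'$ are translated together. We use three consequences.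

\begin{enumerate}
\item[(E1)] If $\mathcal{P}w=bw+g$ with $b,g$ bounded, then $\|w\|_{C^5(I\times S)}\le C\big(\|w\|_{L^2(I'\times S)}+\|g\|_{L^\infty(I'\times S)}\big)$, where $C$ depends on $\|b\|_{L^\infty}$. (Start from $q=2$ and raise $q$ by the Sobolev embedding on finitely many nested intervals until $q>n$, when $W^{6,q}\subset C^5$.)
\item[(E2)] $\|w\|_{C^{j+5}(I\times S)}\le C_j\big(\|\mathcal{P}w\|_{C^j(I'\times S)}+\|w\|_{L^\infty(I'\times S)}\big)$. Iterating on nested intervals: if $\mathcal{P}w=bw$, then $\|w\|_{C^j(I\times S)}\le C\|w\|_{L^\infty(I'\times S)}$ with $C$ depending on $j$ and $\|b\|_{C^j}$. In the same way positive solutions of \eqref{eq:cyl} are smooth, and a solution that lies between two positive constants for $t\ge t_1$ has bounded derivatives of every order for $t\ge t_1+1$.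
\item[(E3)] If $w=w(t)$ solves $P_kw=Vw$ with $V$ bounded, then $\|w\|_{C^6(I)}\le C\|w\|_{L^\infty(I)}$ on every unit interval $I$. Indeed, the equation bounds $w^{(6)}$ by lower derivatives, and these are absorbed by the interpolation inequalities $\|w^{(j)}\|_{L^\infty(I)}\le\varepsilon\|w^{(6)}\|_{L^\infty(I)}+C_\varepsilon\|w\|_{L^\infty(I)}$, $j\le5$.
\end{enumerate}

\subsection{The energy and the symplectic form}

Multiplying \eqref{eq:cyl} by $v_t$ and integrating over $S$ gives a conserved quantity. Put $H[v](t)=\int_SF(v)\,d\theta+\mathcal{B}(v)(t)$, where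
\[
\mathcal{B}(v)=\int_S\Big[-\tfrac12vE_3v+\tfrac12v_tE_2v_t-v_{ttt}E_1v_t+\tfrac12v_{tt}E_1v_{tt}+\partial_t^5v\,v_t-\partial_t^4v\,v_{tt}+\tfrac12v_{ttt}^2\Big]d\theta .
\]
By self-adjointness of the $E_i$, the $t$-derivatives of the terms with $E_3$, $E_2$, $E_1$ are $-\int v_tE_3v$, $\int v_tE_2v_{tt}$, $-\int v_tE_1\partial_t^4v$, and the last three terms telescope to $\int v_t\,\partial_t^6v$. Hence $\frac{d}{dt}H[v]=\int_Sv_t\,(f(v)-\mathcal{P}v)\,d\theta$, and $H[v]$ is constant for a positive solution of \eqref{eq:cyl}.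

The linear equation $P_0w=Vw$ has a conserved bilinear quantity, the analog of the Wronskian. For functions $\phi,\chi$ of $t$ let
\begin{align*}
\Omega(\phi,\chi)={}&\phi^{(5)}\chi-\phi^{(4)}\chi'+\phi'''\chi''-\phi''\chi'''+\phi'\chi^{(4)}-\phi\chi^{(5)}\\
&-e_1\big(\phi'''\chi-\phi''\chi'+\phi'\chi''-\phi\chi'''\big)+e_2\big(\phi'\chi-\phi\chi'\big).
\end{align*}
At each time $\Omega$ is an antisymmetric bilinear form in the $5$-jets $(\phi,\phi',\dots,\phi^{(5)})$. It is nondegenerate, because the coefficient of $\phi^{(i)}\chi^{(j)}$ is $\pm1$ for $i+j=5$ and $0$ for $i+j>5$. The three groups telescope under differentiation to $\phi^{(6)}\chi-\phi\chi^{(6)}$, $-e_1(\phi^{(4)}\chi-\phi\chi^{(4)})$ and $e_2(\phi''\chi-\phi\chi'')$, so $\frac{d}{dt}\Omega(\phi,\chi)=\phi P_0\chi-\chi P_0\phi$. Thus $\Omega(\phi,\chi)$ is constant if $\phi$ and $\chi$ solve the same equation $P_0w=Vw$.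

The next lemma links the two quantities: the differential of the energy at a radial solution $v_0$ is the pairing with $v_0'$. For $\psi=\psi(t,\theta)$ let $\psi_0(t)=|S|^{-1}\int_S\psi\,d\theta$ be the mean, and let $\|\psi(t)\|_{C^6}$ be the supremum over $S$ of all derivatives in $(t,\theta)$ of order at most $6$ at time $t$.

\begin{lemma}\label{lem:energy}
Let $v_0=v_0(t)$ solve $P_0v_0=f(v_0)$ and lie between two positive constants, and let $V=f'(v_0)$. If $\sup_S|\psi(t,\cdot)|\le\frac12\inf v_0$, then at time $t$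
\[
H[v_0+\psi]-H[v_0]=|S|\,\Omega(\psi_0,v_0')+\mathcal{Q}(\psi)+O\big(\sup\nolimits_S|\psi|^3\big),\qquad \mathcal{Q}(\psi)=\tfrac12\int_SV\psi^2\,d\theta+\mathcal{B}(\psi),
\]
and $|\mathcal{Q}(\psi)|\le C\|\psi(t)\|_{C^6}^2$. The constants depend only on $n$, $c$, $\inf v_0$, $\sup v_0$.
\end{lemma}

\begin{proof}
Taylor's formula gives $F(v_0+\psi)-F(v_0)=f(v_0)\psi+\frac12V\psi^2+O(|\psi|^3)$, and $\mathcal{B}$ is a quadratic form in derivatives of order at most $6$. It remains to identify the terms linear in $\psi$. As $v_0$ is independent of $\theta$, self-adjointness replaces each $E_i$ by $e_i$ and $\psi$ by $\psi_0$, and the linear terms are $|S|$ times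
\begin{align*}
&\big(f(v_0)-e_3v_0\big)\psi_0+e_2v_0'\psi_0'-e_1\big(v_0'''\psi_0'+\psi_0'''v_0'-v_0''\psi_0''\big)\\
&\qquad+v_0^{(5)}\psi_0'+\psi_0^{(5)}v_0'-v_0^{(4)}\psi_0''-\psi_0^{(4)}v_0''+v_0'''\psi_0''' .
\end{align*}
Inserting $f(v_0)-e_3v_0=-v_0^{(6)}+e_1v_0^{(4)}-e_2v_0''$ turns this, term by term, into $\Omega(\psi_0,v_0')$.
\end{proof}

\subsection{Green kernels}

For $a>0$ the function $g_a(t)=e^{-a|t|}/(2a)$ satisfies $(-\partial_t^2+a^2)g_a=\delta_0$. Put $G_k=g_{a_1+k}*g_{a_2+k}*g_{a_3+k}$. Then $G_k>0$ and $P_kG_k=\delta_0$. Since the $a_j+k$ are distinct, partial fractions on the Fourier side show that $G_k$ is a linear combination of the three functions $g_{a_j+k}$, so $G_k(t)\le C_ke^{-(a_1+k)|t|}$.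

\begin{lemma}\label{lem:kernel}
\begin{enumerate}
\item[(a)] If $P_ky=g$ on $\mathbb{R}$ and $y,g=O\big((1+|t|)e^{\lambda|t|}\big)$ with $0\le\lambda<a_1+k$, then $y=G_k*g$.
\item[(b)] $G_{k+1}\le G_k$ for all $k\ge0$, and $G_2(t)\le\kappa e^{-|t|}G_1(t)$ with $\kappa=\prod_j\frac{a_j+1}{a_j+2}<1$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) The difference $y-G_k*g$ lies in $\ker P_k=\operatorname{span}\{e^{\pm(a_j+k)t}\}$ and is $O\big((1+|t|)e^{\lambda|t|}\big)$. A nonzero element of the kernel grows at least like $e^{(a_1+k)|t|}$ at one end, so the difference vanishes.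

(b) We have $g_{a+1}=\frac a{a+1}e^{-|t|}g_a$. In the triple convolution, $t=s_1+s_2+s_3$ and $e^{-|s_1|-|s_2|-|s_3|}\le e^{-|t|}$, so $G_{k+1}\le\prod_j\frac{a_j+k}{a_j+k+1}\,e^{-|t|}G_k$.
\end{proof}

\section{Radial symmetry in the punctured space}\label{sec:radial}

\subsection{The integral equation}

For $n\ge7$ we have, in the sense of distributions,
\begin{equation}\label{eq:riesz}
-\Delta|x|^{6-n}=4(n-6)|x|^{4-n},\qquad-\Delta|x|^{4-n}=2(n-4)|x|^{2-n},\qquad-\Delta|x|^{2-n}=(n-2)|S|\,\delta_0 .
\end{equation}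
So the fundamental solution of $(-\Delta)^3$ is $c_*|x|^{6-n}$ with $c_*>0$. To represent $u$ as a potential we need to know that the origin carries no mass and that infinity contributes no polyharmonic term. Both follow from a scale-invariant integral bound that uses only positivity and $p>1$.

\begin{proposition}\label{prop:integral}
Let $u$ be a singular solution of \eqref{eq:global} and $A_r=\{r<|x|<2r\}$. Then for all $r>0$
\begin{equation}\label{eq:annulus}
\int_{A_r}u^p\le Cr^{\gamma},\qquad\int_{A_r}u\le Cr^{n-\gamma},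
\end{equation}
and with $c'=cc_*>0$
\begin{equation}\label{eq:integral}
u(x)=c'\int_{\mathbb{R}^n}|x-y|^{6-n}u(y)^p\,dy,\qquad x\ne0 .
\end{equation}
\end{proposition}

\begin{proof}
Let $0\le\eta\le1$ be smooth, equal to $1$ on $A_r$, supported in $\{r/2<|x|<4r\}$, with $|\partial^j\eta|\le Cr^{-j}$. Let $p'=p/(p-1)=(n+6)/12$ and let $m\ge6p'$ be an integer, so that $(m-6)p\ge m$. By H\"older's inequality,
\[
c\int u^p\eta^m=\int u\,(-\Delta)^3\eta^m\le Cr^{-6}\int u\,\eta^{m-6}\le Cr^{-6}\Big(\int u^p\eta^m\Big)^{1/p}r^{n/p'} .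
\]
Hence $\int u^p\eta^m\le Cr^{n-6p'}=Cr^\gamma$. H\"older's inequality again gives $\int_{A_r}u\le Cr^{\gamma/p+n/p'}$, and $\gamma/p+n/p'=n-(n-\gamma)/p=n-\gamma$ because $n-\gamma=\gamma p$. This is \eqref{eq:annulus}.

Summing over dyadic annuli, $\int_{B_r}u^p\le Cr^\gamma$ and $\int_{B_r}u\le Cr^{n-\gamma}$; in particular $u,u^p\in L^1_{\mathrm{loc}}(\mathbb{R}^n)$. Let $\phi$ be a test function and $\zeta_\varepsilon(x)=\zeta(x/\varepsilon)$ with $\zeta$ smooth, $\zeta=0$ on $B_1$, $\zeta=1$ outside $B_2$. In the identity $\int u(-\Delta)^3(\phi\zeta_\varepsilon)=c\int u^p\phi\zeta_\varepsilon$ the terms containing a derivative of $\zeta_\varepsilon$ are $O(\varepsilon^{-6}\varepsilon^{n-\gamma})=O(\varepsilon^\gamma)$. Letting $\varepsilon\to0$ shows that $(-\Delta)^3u=cu^p$ in $\mathcal{D}'(\mathbb{R}^n)$.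

Let $w$ be the right side of \eqref{eq:integral}. Since $6-n=-2\gamma$, summing \eqref{eq:annulus} over the annuli $A_{2^jr}$, $j\ge0$, gives $\int_{|y|>r}|y|^{6-n}u^p\le Cr^{-\gamma}$. So $w$ is finite and continuous off the origin. Splitting the integral at $|y|=2r$ and using $\int_{B_r}|x-y|^{6-n}dx\le Cr^6$ for $|y|<2r$ and $|x-y|\ge|y|/2$ for $|x|<r$, $|y|>2r$,
\[
\int_{B_r}w\le Cr^6\int_{B_{2r}}u^p+Cr^n\int_{|y|>2r}|y|^{6-n}u^p\le Cr^{6+\gamma}+Cr^{n-\gamma}=Cr^{n-\gamma}.
\]
By Fubini's theorem $(-\Delta)^3w=cu^p$ in $\mathcal{D}'(\mathbb{R}^n)$. Thus $h=u-w$ satisfies $(-\Delta)^3h=0$ and $\int_{B_r}|h|\le Cr^{n-\gamma}$. It is a tempered distribution with $|\zeta|^6\hat h(\zeta)=0$, so $\hat h$ is supported at the origin and $h$ is a polynomial. A nonzero polynomial of degree $d$ has $\int_{B_r}|h|\ge r^{n+d}/C$ for large $r$, so $h=0$. Both $u$ and $w$ are continuous off the origin, which gives \eqref{eq:integral} at every $x\ne0$.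
\end{proof}

\subsection{Moving spheres}

We compare $u$ with its reflections in spheres that do not enclose the singular point. It is convenient to put the center of the spheres at the origin and the singular point at $y_0\ne0$; equation \eqref{eq:integral} is invariant under translations. For $\lambda>0$ let
\[
y^\lambda=\frac{\lambda^2y}{|y|^2},\qquad u_\lambda(y)=\Big(\frac\lambda{|y|}\Big)^{n-6}u(y^\lambda).
\]

\begin{lemma}\label{lem:kelvin}
Let $y_0\ne0$ and let $u>0$ be continuous on $\mathbb{R}^n\setminus\{y_0\}$ and satisfy \eqref{eq:integral} there. Then $u_\lambda$ satisfies \eqref{eq:integral} on $\mathbb{R}^n\setminus\{0,y_0^\lambda\}$. If $\lambda<|y_0|$, then for $|y|\ge\lambda$, $y\ne y_0$,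
\begin{equation}\label{eq:diff}
u(y)-u_\lambda(y)=\int_{|z|\ge\lambda}K_\lambda(y,z)\big(u(z)^p-u_\lambda(z)^p\big)\,dz,
\end{equation}
where
\begin{align}
K_\lambda(y,z)&=c'\Big[|y-z|^{6-n}-\Big(\frac\lambda{|y|}\Big)^{n-6}|y^\lambda-z|^{6-n}\Big]\label{eq:K1}\\
&=c'\Big[\big(|y-z|^2\big)^{-\gamma}-\big(|y-z|^2+D\big)^{-\gamma}\Big],\qquad D=\frac{(|y|^2-\lambda^2)(|z|^2-\lambda^2)}{\lambda^2}.\label{eq:K2}
\end{align}
In particular $K_\lambda(y,z)>0$ for $|y|,|z|>\lambda$.
\end{lemma}

\begin{proof}
The inversion satisfies $|y^\lambda-z^\lambda|=\lambda^2|y-z|/(|y||z|)$ and has Jacobian $(\lambda/|z|)^{2n}$, and $u(z^\lambda)^p=(|z|/\lambda)^{n+6}u_\lambda(z)^p$ because $(n-6)p=n+6$. Substitute $z\mapsto z^\lambda$ in \eqref{eq:integral} at the point $y^\lambda$. The powers of $\lambda/|y|$ add up to $(n-6)+(6-n)=0$ and those of $\lambda/|z|$ to $(6-n)+2n-(n+6)=0$, which proves the first claim. Substituting only on $\{|z|<\lambda\}$ and using $|y-z^\lambda|\,|z|=|y^\lambda-z|\,|y|$ gives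
\[
u(y)=c'\int_{|z|>\lambda}\Big[|y-z|^{6-n}u(z)^p+\Big(\frac\lambda{|y|}\Big)^{n-6}|y^\lambda-z|^{6-n}u_\lambda(z)^p\Big]dz .
\]
Since $(u_\lambda)_\lambda=u$, the same formula holds with $u$ and $u_\lambda$ interchanged; it is valid at $y$ because $|y_0^\lambda|<\lambda\le|y|$. All four integrals are finite, and subtraction gives \eqref{eq:diff} with \eqref{eq:K1}. Finally $\frac{|y|^2}{\lambda^2}|y^\lambda-z|^2=\lambda^2-2y\cdot z+\frac{|y|^2|z|^2}{\lambda^2}=|y-z|^2+D$, which is \eqref{eq:K2}.
\end{proof}

\begin{proposition}\label{prop:spheres}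
In Lemma~\ref{lem:kelvin} assume also that $u\in C^1(\mathbb{R}^n\setminus\{y_0\})$ and $\limsup_{y\to y_0}u(y)=+\infty$. Then $u_\lambda\le u$ on $\{|y|\ge\lambda\}\setminus\{y_0\}$ for every $\lambda\in(0,|y_0|)$.
\end{proposition}

\begin{proof}
Call $\lambda\in(0,|y_0|)$ \emph{good} if the inequality holds.

\emph{Small $\lambda$ are good.} For $r_0<|y_0|/2$ small, $r\mapsto r^\gamma u(r\vartheta)$ is increasing on $(0,r_0]$ for every unit vector $\vartheta$, since its derivative is $r^{\gamma-1}(\gamma u+r\partial_ru)$ and $u(0)>0$. For $\lambda\le r\le r_0$ this gives $(\lambda^2/r)^\gamma u(\lambda^2\vartheta/r)\le r^\gamma u(r\vartheta)$, which is $u_\lambda(r\vartheta)\le u(r\vartheta)$. For $|y|\ge r_0$, restricting \eqref{eq:integral} to $B_{r_0/2}$, where $|y-z|\le\frac32|y|$, gives $u(y)\ge c_1|y|^{6-n}$ with $c_1>0$, while $u_\lambda(y)\le\lambda^{n-6}|y|^{6-n}\max_{\overline{B}_{r_0}}u$ for $\lambda\le r_0$. So all small $\lambda$ are good.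

\emph{Strict inequality at the first stop.} Let $\bar\lambda$ be the supremum of the $\mu$ such that all $\lambda<\mu$ are good, and suppose $\bar\lambda<|y_0|$. By continuity $\bar\lambda$ is good. On $\{|y|\ge\bar\lambda\}$ the function $u_{\bar\lambda}$ is bounded, because $y^{\bar\lambda}$ stays in the compact set $\overline{B}_{\bar\lambda}\not\ni y_0$, whereas $u$ is unbounded near $y_0$. This is where the singularity is used: $u^p-u_{\bar\lambda}^p\ge0$ is positive on an open set. By \eqref{eq:diff}, $u>u_{\bar\lambda}$ for $|y|>\bar\lambda$, $y\ne y_0$. Fatou's lemma in \eqref{eq:diff} gives $\liminf_{y\to y_0}(u-u_{\bar\lambda})\ge\int K_{\bar\lambda}(y_0,z)(u^p-u_{\bar\lambda}^p)\,dz>0$ and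
\[
\liminf_{|y|\to\infty}|y|^{n-6}(u-u_{\bar\lambda})(y)\ge c'\int_{|z|\ge\bar\lambda}\Big(1-\Big(\frac{\bar\lambda}{|z|}\Big)^{n-6}\Big)(u^p-u_{\bar\lambda}^p)\,dz>0 .
\]
Fix $\delta>0$ with $\bar\lambda+4\delta<|y_0|$. By compactness there is $\varepsilon_1>0$ with $u-u_{\bar\lambda}\ge\varepsilon_1|y|^{6-n}$ on $\{|y|\ge\bar\lambda+\delta\}\setminus\{y_0\}$.

\emph{Continuation away from the sphere.} Let $\bar\lambda\le\lambda\le\bar\lambda+\delta$ and $|y|\ge\lambda$. For $\mu\in[\bar\lambda,\lambda]$ the point $y^\mu$ lies in $\overline{B}_{\bar\lambda+\delta}$, where $u$ is $C^1$, so the $\mu$-derivative of $|y|^{n-6}u_\mu(y)=\mu^{n-6}u(\mu^2y/|y|^2)$ is bounded. Hence $|u_\lambda-u_{\bar\lambda}|\le C(\lambda-\bar\lambda)|y|^{6-n}$. For $\lambda-\bar\lambda$ small we get $u-u_\lambda\ge\frac12\varepsilon_1|y|^{6-n}$ on $\{|y|\ge\bar\lambda+\delta\}\setminus\{y_0\}$. On the shell $A=\{\bar\lambda+2\delta\le|z|\le\bar\lambda+3\delta\}$ this gives $u^p-u_\lambda^p\ge(u-u_\lambda)^p\ge\varepsilon_2>0$. On the shell $A'=\{\lambda\le|z|\le\bar\lambda+\delta\}$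 we only know $u^p-u_\lambda^p\ge u_{\bar\lambda}^p-u_\lambda^p\ge-C(\lambda-\bar\lambda)$.

\emph{Continuation near the sphere.} Let $y\in A'$. The kernel vanishes on $|y|=\lambda$, so the gain from $A$ and the loss from $A'$ must both be measured in units of $|y|-\lambda$. For $z\in A$, the mean value theorem in \eqref{eq:K2} gives $K_\lambda\ge c'\gamma D(|y-z|^2+D)^{-\gamma-1}$; here $|y-z|^2+D\le C$ and $D\ge(|y|-\lambda)/C$ because $|z|-\lambda\ge\delta$. So $K_\lambda(y,z)\ge c_2(|y|-\lambda)$ with $c_2>0$. For $z\in A'$ write \eqref{eq:K1} as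
\[
K_\lambda=c'\big[|y-z|^{6-n}-|y^\lambda-z|^{6-n}\big]+c'\big[1-(\lambda/|y|)^{n-6}\big]|y^\lambda-z|^{6-n}.
\]
The first bracket is at most $(n-6)|y-y^\lambda|\big(|y-z|^{5-n}+|y^\lambda-z|^{5-n}\big)$ in modulus, $|y-y^\lambda|=(|y|^2-\lambda^2)/|y|\le2(|y|-\lambda)$, and $1-(\lambda/|y|)^{n-6}\le C(|y|-\lambda)$. As $|\cdot|^{5-n}$ and $|\cdot|^{6-n}$ are locally integrable, $\int_{A'}K_\lambda(y,z)\,dz\le C(|y|-\lambda)$. Outside $A\cup A'$ the integrand in \eqref{eq:diff} is nonnegative. Therefore
\[
u(y)-u_\lambda(y)\ge(|y|-\lambda)\big(c_2\varepsilon_2|A|-C(\lambda-\bar\lambda)\big)\ge0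
\]
for $\lambda-\bar\lambda$ small. So all $\lambda$ slightly larger than $\bar\lambda$ are good, which contradicts the definition of $\bar\lambda$.
\end{proof}

\begin{corollary}\label{cor:radial}
Every singular solution of \eqref{eq:global} is $u=|x|^{-\gamma}v(t)$, where $v>0$ is bounded together with all its derivatives, $P_0v=f(v)$ and $v=G_0*f(v)$ on $\mathbb{R}$, and
\begin{equation}\label{eq:gammav}
\gamma v+v'>0,\qquad\gamma v-v'>0 .
\end{equation}
\end{corollary}

\begin{proof}
Large spheres approximate hyperplanes. Let $\nu$ be a unit vector and $\alpha>0$, and apply Proposition~\ref{prop:spheres} to the sphere with center $x=\rho\nu$ and radius $\lambda=\rho-\alpha<|x|$. Fix $y\ne0$ with $y\cdot\nu<\alpha$. Then $|y-x|^2-\lambda^2=2\rho(\alpha-y\cdot\nu)+|y|^2-\alpha^2>0$ for large $\rho$, and $\lambda^2/|y-x|^2=1-2(\alpha-y\cdot\nu)/\rho+O(\rho^{-2})$. So the reflected point $x+\lambda^2(y-x)/|y-x|^2$ tends to $y+2(\alpha-y\cdot\nu)\nu\ne0$ as $\rho\to\infty$, and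
\[
u(y)\ge u\big(y+2(\alpha-y\cdot\nu)\nu\big)\qquad\text{for }y\cdot\nu<\alpha,\ y\ne0 .
\]
Letting $\alpha\to0$ gives $u(y)\ge u(y-2(y\cdot\nu)\nu)$ for $y\cdot\nu<0$, and the same with $-\nu$ gives the reverse inequality. Thus $u$ is invariant under all reflections in hyperplanes through $0$; any two points of equal norm are exchanged by such a reflection, so $u$ is radial. Taking $y=s\nu$, $0<s<\alpha$, gives $u(s)\ge u(2\alpha-s)$, so $u$ is nonincreasing in $r$. By \eqref{eq:annulus}, $r^nu(r)^p\le C\int_{A_{r/2}}u^p\le Cr^\gamma$, and $\gamma-n=-\gamma p$, so $u\le Cr^{-\gamma}$ and $v$ is bounded.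

By (E3) with $V=cv^{p-1}$ the derivatives of $v$ up to order $6$ are bounded. For the higher ones, \eqref{eq:gammav} below gives $|v'|\le\gamma v$, and (E3) then gives $|v^{(j)}|\le Cv$ for $j\le6$, so the differentiated equation bounds $|v^{(j)}|\le C_jv$ for all $j$ by induction. Lemma~\ref{lem:kernel}(a) gives $v=G_0*f(v)$. Since $a_1g_{a_1}\pm g_{a_1}'$ equals $e^{-a_1|t|}$ on one half-line and $0$ on the other, $\gamma v\pm v'=(a_1g_{a_1}\pm g_{a_1}')*g_{a_2}*g_{a_3}*f(v)>0$.
\end{proof}

\section{A simple-zero theorem}\label{sec:zeros}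

\begin{proposition}\label{prop:zeros}
Let $V>0$ be continuous and bounded on $\mathbb{R}$, let $0\le\lambda<a_2$, and let $w\not\equiv0$ be a real solution of $P_0w=Vw$ on $\mathbb{R}$ with $w=O(e^{\lambda|t|})$. Then all zeros of $w$ are simple. Consequently the space of real solutions with $w=O(e^{\lambda|t|})$ has dimension at most $2$.
\end{proposition}

The last sentence follows from the first, because $w\mapsto(w(0),w'(0))$ is injective on this space.

\begin{remark}
Both hypotheses are needed. Let $V$ be constant and $h(X)=\prod_j(a_j^2-X)$, so that $e^{\pm\mu t}$ are solutions when $h(\mu^2)=V$. If $a_2<\lambda<a_3$ and $0<V<\min(e_3,h(\lambda^2))$, then $h=V$ has a root in $(0,a_1^2)$ and a root in $(a_2^2,\lambda^2)$, so there are four independent solutions that are $O(e^{\lambda|t|})$. If $V<0$ is small, then $h=V$ has two roots in $(a_1^2,a_2^2)$, where $h<0$, and there are four independent solutions that are $O(e^{\lambda|t|})$ for some $\lambda<a_2$.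
\end{remark}

\subsection{The chain and a model computation}

Factor $-P_0=\prod_j(\partial_t^2-a_j^2)$ into six first order factors, in the order
\[
(\alpha_1,\dots,\alpha_6)=(a_3,a_1,a_2,-a_3,-a_1,-a_2),\qquad z_1=w,\qquad z_{i+1}=(\partial_t+\alpha_i)z_i\quad(1\le i\le6).
\]
Then $z_7=-P_0w=-Vz_1$: after six steps the sequence returns to $w$ with the opposite sign, because $V>0$. So the number $N$ of sign changes in $z_1,\dots,z_7$ is $1$, $3$ or $5$.

To see what $N$ measures, take $V$ constant and $w=\operatorname{Re}e^{\mu t}$ with $\mu=\sigma+i\omega$, $\omega>0$. Then $z_i=\operatorname{Re}\big[e^{\mu t}\prod_{l<i}(\mu+\alpha_l)\big]$, and each step advances the phase of the complex number in brackets by $\arg(\mu+\alpha_i)\in(0,\pi)$. The real part changes sign in a step exactly when the phase crosses a point of $\frac\pi2+\pi\mathbb{Z}$. The total advance $\Theta=\sum_i\arg(\mu+\alpha_i)$ is an odd multiple of $\pi$, since $\prod_i(\mu+\alpha_i)=-V<0$, and therefore $N=\Theta/\pi$. If $\sigma<a_2$, then $\arg(\mu-a_2)$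 and $\arg(\mu-a_3)$ exceed $\frac\pi2$, so $\Theta>\pi$ and $N\ge3$. If $\sigma>-a_2$, then $\arg(\mu+a_2)$ and $\arg(\mu+a_3)$ are less than $\frac\pi2$, so $\Theta<5\pi$ and $N\le3$. Thus $N=1$ forces growth at rate at least $a_2$ as $t\to+\infty$, and $N=5$ forces it as $t\to-\infty$.

For variable $V$ we prove two facts: $N$ is nonincreasing in $t$ and drops at a double zero of $w$ (Lemma~\ref{lem:mono}), and $N\equiv1$ near $+\infty$ forces fast growth (Lemma~\ref{lem:growth}). A slowly growing solution then has $N\equiv3$, so $N$ never drops.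

Put $y_i=e^{\alpha_it}z_i$ for $1\le i\le6$ and extend by $y_{i+6}=-y_i$. Then $y_i'=e^{\alpha_it}z_{i+1}$, which is $e^{(\alpha_i-\alpha_{i+1})t}y_{i+1}$ for $i\le5$ and $Ve^{(\alpha_6-\alpha_1)t}y_7$ for $i=6$. The vector $(z_1,\dots,z_6)$ determines the $5$-jet of $w$, so it never vanishes. This leads to the following notion.

\begin{definition}
A \emph{chain} is a sequence $(y_i)_{i\in\mathbb{Z}}$ of real $C^1$ functions on $\mathbb{R}$ with $y_{i+6}=-y_i$, with $y_i'=k_iy_{i+1}$ for continuous functions $k_i>0$, and with $(y_1,\dots,y_6)(t)\ne0$ for all $t$. A time $t$ is \emph{regular} if $y_i(t)\ne0$ for all $i$. At a regular time $N(t)\in\{1,3,5\}$ is the number of sign changes in $y_b,y_{b+1},\dots,y_{b+6}$; it does not depend on $b$.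
\end{definition}

\subsection{Monotonicity of the sign count}

\begin{lemma}\label{lem:mono}
For a chain, the non-regular times form a closed discrete set, and $N(t_0-)\ge N(t_0+)$ for every $t_0$, with equality if and only if at time $t_0$
\begin{equation}\label{eq:alt}
y_i=0\ \Longrightarrow\ y_{i-1}\,y_{i+1}<0\qquad\text{for all }i .
\end{equation}
In particular $N$ is nonincreasing.
\end{lemma}

\begin{proof}
Consider a maximal block of zeros $y_j=\dots=y_{j+m-1}=0$ at $t_0$, $1\le m\le5$, and let $\sigma=\operatorname{sgn}y_{j-1}(t_0)$, $s=\operatorname{sgn}y_{j+m}(t_0)$, both nonzero. Integrating $y_i'=k_iy_{i+1}$ from $t_0$, successively for $i=j+m-1,\dots,j$, gives for small $\tau\ne0$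
\[
\operatorname{sgn}y_{j+m-1-q}(t_0+\tau)=s\,(\operatorname{sgn}\tau)^{q+1},\qquad0\le q\le m-1 .
\]
So all times near $t_0$ other than $t_0$ are regular; the set of non-regular times is closed by continuity. For $\tau>0$ the stretch $y_{j-1},\dots,y_{j+m}$ has signs $\sigma,s,\dots,s$, hence $[\sigma\ne s]$ sign changes, where $[\,\cdot\,]$ is $1$ if the statement holds and $0$ otherwise. For $\tau<0$ the signs of $y_j,\dots,y_{j+m}$ alternate, and the stretch has $m+[\sigma\ne(-1)^ms]$ sign changes. The drop is $m$ if $m$ is even. If $m$ is odd, it is $m+1$ for $\sigma=s$ and $m-1$ for $\sigma=-s$. So the drop is nonnegative and vanishes only for $m=1$, $\sigma=-s$. Choosing $b$ with $y_b(t_0)\ne0$ and adding over the blocks in $y_b,\dots,y_{b+6}$ proves the lemma, since pairs of neighbors that are both nonzero at $t_0$ keep their signs.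
\end{proof}

\subsection{One sign change forces fast growth}

If $(\partial_t-a)g=\tilde g$ and $g,\tilde g$ have the same sign for large $t$, then $|e^{-at}g|$ increases, so $g$ grows at least like $e^{at}$. Among four consecutive members of a chain with $N=1$ there is at most one sign change, so either the first pair or the last pair has equal signs. This explains the order of the factors: the slow rate $a_1$ is assigned to the middle pair, and the outer pairs carry $a_3$ and $a_2$. The harder case is the oscillating one, where the sign change travels along the chain.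

\begin{lemma}\label{lem:growth}
Let $(y_i)$ be a chain with $N=1$ at all regular times $t\ge t_0$. Let $b\in\mathbb{Z}$, and let $g_0,g_1,g_2\in C^1$ and $g_3\in C^0$ be functions on $[t_0,\infty)$ with $\operatorname{sgn}g_i=\operatorname{sgn}y_{b+i}$ and
\[
(\partial_t-a_3)g_0=g_1,\qquad(\partial_t-a_1)g_1=g_2,\qquad(\partial_t-a_2)g_2=g_3 .
\]
Then there is no $\lambda<a_2$ with $|g_0|+|g_1|+|g_2|=O(e^{\lambda t})$ as $t\to+\infty$.
\end{lemma}

\begin{proof}
\emph{Sign patterns.} Let $t>t_0$. By Lemma~\ref{lem:mono}, \eqref{eq:alt} holds at $t$. So a zero $y_i(t)=0$ has nonzero neighbors of opposite signs, and at nearby regular times it accounts for one sign change in $y_{i-1},y_i,y_{i+1}$. As $N=1$, there is at most one zero among six consecutive indices, and if there is one, no two nonzero neighbors have opposite signs. Two patterns result.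
\begin{enumerate}
\item[(S1)] If $y_b(t)>0$, then $y_b,\dots,y_{b+6}$ has the signs $+\dots+$, possibly one $0$, $-\dots-$. In particular, if $y_i(t)=0$ with $b<i<b+6$, then $y_{i+1}(t)<0$ and $y_i'(t)<0$.
\item[(S2)] If $y_b(t)=0$, then $y_{b+1},\dots,y_{b+5}$ are nonzero and of one sign. In particular $g_0'(t)=g_1(t)\ne0$.
\end{enumerate}
The hypotheses are invariant under a global change of sign.

\emph{Case 1: $g_0\ne0$ for large $t$.} We may assume $g_0>0$ for large $t$. By (S1) each $y_i$, $b<i<b+6$, crosses zero only downward, so it has at most one further zero, and all signs are eventually constant and nonzero. If $g_1>0$, then $e^{-a_3t}g_0$ is positive and increasing. If $g_1<0$, then $g_2,g_3<0$ by (S1), and $e^{-a_2t}g_2$ is negative and decreasing. In both cases the sum is at least $e^{a_2t}/C$ for large $t$.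

\emph{Case 2: $g_0$ has arbitrarily large zeros.} They form a discrete set. We show that for consecutive zeros $t_1<t_2$ in $(t_0,\infty)$
\begin{equation}\label{eq:step}
|g_1(t_2)|\ge e^{a_2(t_2-t_1)}|g_1(t_1)| .
\end{equation}
Iterating along the zeros $t_k\to\infty$ gives $|g_1(t_k)|\ge e^{a_2(t_k-t_1)}|g_1(t_1)|$ with $g_1(t_1)\ne0$, which proves the lemma.

Shift time so that the zeros are $0$ and $d$, and assume $g_0>0$ on $(0,d)$. By (S2), $g_1(0)=g_0'(0)>0$ and $g_1(d)<0$, so $g_1,g_2,g_3$ are positive at $0$ and negative at $d$. By (S1) each $g_i$, $i=1,2,3$, has exactly one zero $\tau_i\in(0,d)$, and $g_{i+1}(\tau_i)<0$ for $i=1,2$; hence $\tau_3<\tau_2<\tau_1$. Put $\phi=e^{-a_1t}g_1$ and $\nu=e^{-a_2t}g_2$. Then $\phi'=e^{-a_1t}g_2=e^{2t}\nu$ and $\nu'=e^{-a_2t}g_3$. The factor $e^{2t}$ disappears in the variable $s=e^{2t}$, in which $d\phi/ds=\nu/2$. Let $s_2=e^{2\tau_2}$, $s_1=e^{2\tau_1}$, $s_0=e^{2d}$, so $1<s_2<s_1<s_0$. On $[1,s_2]$ we have $\nu\ge0$ and $\phi$ is increasing. On $[s_2,s_0]$ we have $\nu\le0$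 and $\nu'<0$, because $\tau_3<\tau_2$, so $\phi$ is decreasing and concave in $s$. Also $\phi(1)>0=\phi(s_1)>\phi(s_0)$. Put $\phi_1=\phi(1)$ and $\varrho=|\phi(s_0)|/\phi_1$. Since $a_2=a_1+2$, inequality \eqref{eq:step} says $\varrho\ge s_0$.

We bound $\varrho$ from below in two ways. By concavity the chord over $[s_1,s_0]$ is steeper than the chord over $[s_2,s_1]$:
\begin{equation}\label{eq:r1}
\frac{\varrho\phi_1}{s_0-s_1}\ge\frac{\phi(s_2)}{s_1-s_2}\ge\frac{\phi_1}{s_1-1}.
\end{equation}
This is useful when $s_1$ is close to $1$. For the second bound use the boundary conditions of $g_0$: from $(e^{-a_3t}g_0)'=e^{-a_3t}g_1=e^{-4t}\phi$ and $g_0(0)=g_0(d)=0$ we get $\int_0^de^{-4t}\phi\,dt=0$, that is, $\int_1^{s_0}s^{-3}\phi\,ds=0$. On $[1,s_1]$ we have $\phi\ge\phi_1\frac{s_1-s}{s_1-1}$: on $[1,s_2]$ because $\phi\ge\phi_1$, and on $[s_2,s_1]$ because $\phi$ lies above its chord $\phi(s_2)\frac{s_1-s}{s_1-s_2}$. On $[s_1,s_0]$, $\phi\le0$ lies above its chord, so $|\phi|\le\varrho\phi_1\frac{s-s_1}{s_0-s_1}$. With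
\[
\int_1^{s_1}\frac{s_1-s}{s^3}\,ds=\frac{(s_1-1)^2}{2s_1},\qquad\int_{s_1}^{s_0}\frac{s-s_1}{s^3}\,ds=\frac{(s_0-s_1)^2}{2s_1s_0^2},
\]
the vanishing integral gives $\frac{s_1-1}{2s_1}\le\varrho\,\frac{s_0-s_1}{2s_1s_0^2}$. Together with \eqref{eq:r1},
\[
\varrho\ge\frac{s_0-s_1}{s_1-1},\qquad\varrho\ge s_0^2\,\frac{s_1-1}{s_0-s_1}.
\]
The product of the two bounds is $\varrho^2\ge s_0^2$. The unknown position $s_1$ cancels; the factor $s_0^2$ comes from the weight $s^{-3}$, that is, from the equal spacing of $a_1,a_2,a_3$.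
\end{proof}

\begin{proof}[Proof of Proposition~\ref{prop:zeros}]
By (E3), $w^{(j)}=O(e^{\lambda|t|})$ for $j\le6$, so all $z_i$ are $O(e^{\lambda|t|})$. The functions $(g_0,\dots,g_3)=(z_4,z_5,z_6,z_7)$ satisfy the hypotheses of Lemma~\ref{lem:growth} with $b=4$, since $(\alpha_4,\alpha_5,\alpha_6)=(-a_3,-a_1,-a_2)$ and $\operatorname{sgn}z_7=-\operatorname{sgn}y_1=\operatorname{sgn}y_7$. If $N=1$ at some regular time, then $N\equiv1$ afterwards by Lemma~\ref{lem:mono}, and Lemma~\ref{lem:growth} contradicts $\lambda<a_2$. So $N\ge3$ always.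

Let $w^-(t)=w(-t)$, a solution with potential $V(-t)$, and build its chain with the sequence $-\alpha_1,\dots,-\alpha_6$. From $(\partial_t-\alpha_i)[z_i(-t)]=-z_{i+1}(-t)$ we get $z_i^-(t)=(-1)^{i-1}z_i(-t)$ for $1\le i\le7$. Among the six pairs of neighbors, sign changes and non-changes are interchanged, so $N^-(t)=6-N(-t)$. Now $(g_0,\dots,g_3)=(z_1^-,\dots,z_4^-)$ satisfy the hypotheses of Lemma~\ref{lem:growth} with $b=1$, since $(-\alpha_1,-\alpha_2,-\alpha_3)=(-a_3,-a_1,-a_2)$. The argument above gives $N^-\ge3$, that is, $N\le3$.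

Hence $N\equiv3$, and \eqref{eq:alt} holds at all times. If $w(t)=0$, then $z_2(t)\ne0$, and $w'(t)=z_2(t)-a_3w(t)=z_2(t)\ne0$.
\end{proof}

\section{Classification and uniqueness}\label{sec:class}

\begin{proof}[Proof of Theorem~\ref{thm:second}(i)]
Let $v$ be as in Corollary~\ref{cor:radial}.

\emph{Symmetry about critical points.} Suppose $v'(s)=0$ and let $w(t)=v(t)-v(2s-t)$. Since $P_0$ is even in $\partial_t$, the bounded function $w$ solves $P_0w=Vw$ with $V(t)=\int_0^1f'\big(\vartheta v(t)+(1-\vartheta)v(2s-t)\big)d\vartheta$, which is positive, continuous and bounded. Also $w(s)=0$ and $w'(s)=2v'(s)=0$. By Proposition~\ref{prop:zeros}, $w\equiv0$. If $v$ has two critical points $s_1\ne s_2$, the composition of the two reflections shows that $v$ has period $2|s_2-s_1|$; then $v$ is nonconstant periodic or a positive constant, and in the latter case $v\equiv v_*$.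

It remains to exclude that $v$ has at most one critical point. Then $v$ is strictly monotone on $\mathbb{R}$, or on each side of its critical point, so the limits $v(\pm\infty)$ exist. The translates $v(\cdot+s)$ are bounded in $C^7$ and tend to a constant as $s\to\pm\infty$, so they converge in $C^6$ on compact sets. Hence the derivatives of order $1$ to $6$ tend to $0$ and $e_3v(\pm\infty)=f(v(\pm\infty))$, that is, $v(\pm\infty)\in\{0,v_*\}$.

\emph{The case $v(+\infty)=0$.} This case contains the second solution of Example~\ref{ex:explicit}, and we show that it always means a removable singularity. Put $V_1=cv^{p-1}$, so $V_1\to0$ at $+\infty$ and $v=G_0*(V_1v)$ with $G_0\le Ce^{-a_1|t|}$. Choose $\sigma\in(a_1/p,a_1)$. For $T_0\in\mathbb{R}$ and $m\ge1$ let $\rho_m(t)=e^{\sigma\min(t-T_0,m)}$ and $M_m=\sup_{t\ge T_0}\rho_mv<\infty$. For $t\ge T_0$ the part $s<T_0$ of the convolution is at most $C_0e^{-a_1(t-T_0)}\le C_0/\rho_m(t)$ with $C_0$ independent of $T_0$ and $m$. Since $\rho_m(t)\le e^{\sigma|t-s|}\rho_m(s)$,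 the part $s\ge T_0$, multiplied by $\rho_m(t)$, is at most $M_m\sup_{[T_0,\infty)}V_1\int G_0(\tau)e^{\sigma|\tau|}d\tau\le\frac12M_m$ if $T_0$ is large. So $M_m\le2C_0$ for all $m$, and $v=O(e^{-\sigma t})$ at $+\infty$. Inserting this once more,
\[
v(t)\le C\int_{\mathbb{R}}e^{-a_1(t-s)}\min(1,e^{-p\sigma s})\,ds=O(e^{-a_1t}),
\]
because $p\sigma>a_1$. Then $u=e^{\gamma t}v$ is bounded near $0$, contrary to the assumption.

\emph{The case $v(-\infty)=0$, $v(+\infty)=v_*$.} The energy $H[v]/|S|$ tends to $0$ at $-\infty$ and to $F(v_*)-\frac12e_3v_*^2=e_3v_*^2\big(\frac1{p+1}-\frac12\big)\ne0$ at $+\infty$, although it is constant.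

\emph{The case $v(\pm\infty)=v_*$.} Strict monotonicity on $\mathbb{R}$ is impossible, so there is one critical point and $v-v_*$ has a fixed sign. Let $w=|v-v_*|>0$. Then $P_0w=Vw$ with the chord slope $V=\frac{f(v)-f(v_*)}{v-v_*}$, which is a strictly increasing function of $v$ because $f$ is strictly convex. If $v>v_*$, then $V\ge f'(v_*)=pe_3$. If $v<v_*$, then $\min v>0$ is attained at the critical point, and $V\ge\frac{f(v_*)-f(\min v)}{v_*-\min v}>\frac{f(v_*)}{v_*}=e_3$. In both cases $V\ge(1+\varepsilon)e_3$ with $\varepsilon>0$. A positive solution cannot exist for such $V$, as one sees by testing with a slowly varying positive function. Let $\rho(t)=1/\cosh(\delta t)$. Each derivative of $1/\cosh$ is $1/\cosh$ times a polynomial in $\tanh$, so $|\rho^{(j)}|\le C_j\delta^j\rho$ and $P_0\rho\le(1+\frac\varepsilon2)e_3\rho$ for small $\delta$. As $w$ has bounded derivatives, we may integrate by parts: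
\[
(1+\varepsilon)e_3\int w\rho\le\int(P_0w)\rho=\int wP_0\rho\le\big(1+\tfrac\varepsilon2\big)e_3\int w\rho,\qquad0<\int w\rho<\infty,
\]
which is absurd.
\end{proof}

\begin{lemma}\label{lem:unique}
For a function $u$ near the origin there is at most one singular solution $u_0$ of \eqref{eq:global} with $u=(1+o(1))u_0$ as $x\to0$.
\end{lemma}

\begin{proof}
If $u_0,\tilde u_0$ are two such solutions, then $v_0,\tilde v_0$ are bounded and continuous, have periods $T,\tilde T>0$, and $v_0-\tilde v_0\to0$ at $+\infty$. The classes of $jT$, $j\in\mathbb{N}$, have a convergent subsequence in the circle $\mathbb{R}/\tilde T\mathbb{Z}$; differences of widely spaced terms give integers $j_i\to\infty$ with $j_iT\to0$ modulo $\tilde T$. Then $\tilde v_0(t)=\lim\tilde v_0(t+j_iT)=\lim v_0(t+j_iT)=v_0(t)$.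
\end{proof}

\section{The linearized operator}\label{sec:linear}

From now on $v_0$ is as in Theorem~\ref{thm:second}(i), $T$ is its least period ($T=1$ if $v_0\equiv v_*$), $V=f'(v_0)$ and $L=\mathcal{P}-V$. Then $\inf v_0>0$, and $V>0$ is smooth and $T$-periodic.

\subsection{Floquet multipliers}\label{sub:floquet}

Multipliers replace the exponents of Section~\ref{sub:model}. Let $X'=\mathfrak{A}(t)X$ be a linear system with continuous $T$-periodic coefficients; the equation $P_ky=Vy$ is such a system for the $5$-jet of $y$. The \emph{monodromy} $\mathcal{M}X=X(\cdot+T)$ is an invertible linear map on the space of complex solutions, its eigenvalues $\mu$ are the \emph{multipliers}, and the solution space is the direct sum of the generalized eigenspaces $\mathcal{E}_\mu=\ker(\mathcal{M}-\mu)^N$, $N$ the dimension of the system. Since $\|\mathcal{M}^j|_{\mathcal{E}_\mu}\|\le C(1+|j|)^N|\mu|^j$ for $j\in\mathbb{Z}$,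
\begin{equation}\label{eq:floq}
|X(t)|\le C(1+|t|)^N|\mu|^{t/T}\quad\text{on }\mathbb{R}\qquad\text{for }X\in\mathcal{E}_\mu .
\end{equation}
For constant coefficients the solution $e^{\sigma t}$ has the multiplier $e^{\sigma T}$.

\subsection{Degrees $k\ge1$}

The exponents $\pm1$ of the model come from symmetries of the equation, and so they persist. Differentiating \eqref{eq:global} in $x_i$ shows that $\partial_iu_0=-r^{-\gamma}\theta_i\,e^t(\gamma v_0+v_0')$ solves $(-\Delta)^3h=f'(u_0)h=r^{-6}Vh$. Thus $\psi_+$ below solves $P_1\psi_+=V\psi_+$. The same argument for the solution $v_0(-t)$, followed by the reflection $t\mapsto-t$, gives $\psi_-$: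
\[
\psi_+=e^t(\gamma v_0+v_0'),\qquad\psi_-=e^{-t}(\gamma v_0-v_0'),\qquad P_1\psi_\pm=V\psi_\pm .
\]
By \eqref{eq:gammav} and periodicity, $e^{\mp t}\psi_\pm$ lie between positive constants. By Lemma~\ref{lem:kernel}(a), $\psi_\pm=G_1*(V\psi_\pm)$, since $1<a_1+1$. The positivity of $\psi_\pm$ and of $G_k$ yields a comparison principle.

\begin{lemma}\label{lem:k1}
If $k\ge1$, $P_kh=Vh$ on $\mathbb{R}$ and $h=O(e^{\lambda|t|})$ with $\lambda<1$, then $h\equiv0$.
\end{lemma}

\begin{proof}
Let $\Psi=\psi_++\psi_-$. Then $|h|/\Psi\to0$ at $\pm\infty$. If $h\not\equiv0$, this ratio attains a maximum $M>0$ at some $t_0$, and $|h|\le M\Psi$ with strict inequality for large $|t|$. By Lemma~\ref{lem:kernel}, $h=G_k*(Vh)$ and $G_k\le G_1$, so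
$|h(t_0)|\le G_1*(V|h|)(t_0)<M\,G_1*(V\Psi)(t_0)=M\Psi(t_0)=|h(t_0)|$, a contradiction.
\end{proof}

For the rate $e^{-t}$ we need precise information at the edge of the gap: a Jordan block at the multiplier $e^{-T}$ would produce a term $te^{-t}$, that is, an error of order $|x|\,|\ln|x||$.

\begin{lemma}\label{lem:simple}
The equation $P_1y=Vy$ has no multiplier with $e^{-T}<|\mu|<e^T$. The only multiplier with $|\mu|=e^{-T}$ is $\mu=e^{-T}$, and $\mathcal{E}_{e^{-T}}=\mathbb{C}\psi_-$.
\end{lemma}

\begin{proof}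
An eigenfunction of $\mathcal{M}$ with $e^{-T}<|\mu|<e^T$ is $O(e^{\lambda|t|})$ with $\lambda=|\ln|\mu||/T<1$, which Lemma~\ref{lem:k1} excludes. Let $\mathcal{M}h=\mu h$, $|\mu|=e^{-T}$, $h\not\equiv0$. Then $h=O(e^{|t|})$, so $h=G_1*(Vh)$. The ratio $|h|/\psi_-$ is $T$-periodic and attains its maximum $M$ at some $t_0$, and
\[
|h(t_0)|=|G_1*(Vh)(t_0)|\le G_1*(V|h|)(t_0)\le M\,G_1*(V\psi_-)(t_0)=M\psi_-(t_0)=|h(t_0)| .
\]
As $G_1V>0$, equality in the second inequality forces $|h|\equiv M\psi_-$, and equality in the first forces $h$ to have constant phase. So $h\in\mathbb{C}\psi_-$ and $\mu=e^{-T}$.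

Suppose $\dim\mathcal{E}_{e^{-T}}>1$. As the eigenspace is the line spanned by the real solution $\psi_-$, there is a real solution $h$ with $(\mathcal{M}-e^{-T})h$ a nonzero multiple of $\psi_-$, and we normalize $h(t+T)=e^{-T}(h(t)+T\psi_-(t))$. Then $R=h/\psi_-$ satisfies $R(t+T)=R(t)+T$, so $R-t$ is periodic. Dividing by $\psi_-$ turns the integral equation into an averaging property. Let
\[
k(t,s)=\frac{G_1(t-s)V(s)\psi_-(s)}{\psi_-(t)},\qquad(\mathcal{K}g)(t)=\int_{\mathbb{R}}k(t,s)g(s)\,ds .
\]
Then $0<k\le Ce^{-a_1|t-s|}$ and $\int k(t,s)\,ds=1$. Since $h=O((1+|t|)e^{|t|})$, Lemma~\ref{lem:kernel}(a) gives $\mathcal{K}R=R$. The function $R_+=\psi_+/\psi_-=e^{2t}\rho(t)$, with $\rho>0$ periodic, satisfies $\mathcal{K}R_+=R_+$. Jensen's inequality for the strictly concave logarithm and the probability density $k(t,\cdot)>0$ is strict because $R_+$ is not constant: $\mathcal{K}\ln R_+<\ln\mathcal{K}R_+=\ln R_+$. The function $D=\ln R_+-2R=\ln\rho-2(R-t)$ is continuous and periodic, and $\mathcal{K}D<D$ everywhere.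 At a minimum point $t_0$ of $D$, however, $\mathcal{K}D(t_0)\ge D(t_0)$.
\end{proof}

\subsection{Degree $0$}

Here no positive comparison function is available, and Proposition~\ref{prop:zeros} takes its place. Let $Z$ be the space of real solutions of $P_0w=Vw$ that are $O(e^{\lambda|t|})$ for some $\lambda<a_2$.

\begin{lemma}\label{lem:Z}
We have $\dim Z=2$.
\begin{enumerate}
\item[(a)] If $v_0$ is nonconstant, then $\Omega$ is nondegenerate on $Z$, and $Z=\operatorname{span}\{v_0',\chi\}$ with $\Omega(\chi,v_0')=1$ and $\chi(t+T)=\chi(t)+\tau v_0'(t)$ for some $\tau\in\mathbb{R}$.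
\item[(b)] If $v_0\equiv v_*$, then $Z=\operatorname{span}\{\cos\omega t,\sin\omega t\}$, where $\omega>0$ solves $\prod_j(a_j^2+\omega^2)=pe_3$.
\item[(c)] Every multiplier of $P_0w=Vw$ has $|\mu|=1$ or $|\ln|\mu||\ge a_2T$.
\end{enumerate}
\end{lemma}

\begin{proof}
Any three elements of $Z$ share a common $\lambda<a_2$, so $\dim Z\le2$ by Proposition~\ref{prop:zeros}. This and Section~\ref{sub:model} give (b). By \eqref{eq:floq}, the real and imaginary parts of elements of $\mathcal{E}_\mu$ lie in $Z$ when $|\ln|\mu||<a_2T$.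

(a) The form $\Omega$ is nondegenerate on the solution space and $\Omega(\mathcal{M}\phi,\mathcal{M}\chi)=\Omega(\phi,\chi)$, since $\Omega$ has constant coefficients and is constant in $t$. Hence $\Omega((\mathcal{M}-1)^6\phi,\chi)=\Omega(\phi,(\mathcal{M}^{-1}-1)^6\chi)$. For $\phi\in\mathcal{E}_1$ the left side vanishes, and $\mathcal{M}^{-1}-1$ is invertible on $\mathcal{E}_{\mu'}$ for $\mu'\ne1$. So $\mathcal{E}_1$ is $\Omega$-orthogonal to all other $\mathcal{E}_{\mu'}$, and $\Omega$ is nondegenerate on $\mathcal{E}_1$. A space with a nondegenerate antisymmetric form has even dimension. Now $\mathcal{E}_1$ contains the periodic solution $v_0'\not\equiv0$ and is contained in $Z\otimes\mathbb{C}$, so $\mathcal{E}_1=Z\otimes\mathbb{C}$ has dimension $2$. Choose $\chi\in Z$ with $\Omega(\chi,v_0')=1$. As $\mathcal{M}$ fixes $v_0'$ and has only the eigenvalue $1$ on $Z$, we get $\mathcal{M}\chi=\chi+\tau v_0'$.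

(c) If $|\ln|\mu||<a_2T$, an eigenfunction for $\mu$ lies in $Z\otimes\mathbb{C}$, on which the eigenvalues of $\mathcal{M}$ are $1$ in case (a) and $e^{\pm i\omega}$ in case (b).
\end{proof}

\begin{corollary}\label{cor:liouville}
A bounded real solution $h$ of $Lh=0$ on $\mathbb{R}\times S$ is a function of $t$ alone and lies in $Z$.
\end{corollary}

\begin{proof}
For $Y$ of degree $k$ the coefficient $\int_ShY\,d\theta$ is a bounded solution of $P_ky=Vy$. It vanishes for $k\ge1$ by Lemma~\ref{lem:k1}, and it lies in $Z$ for $k=0$.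
\end{proof}

\section{Exponential convergence}\label{sec:exp}

Let $u,u_0$ be as in Theorem~\ref{thm:JX}, write $u=r^{-\gamma}v$, $u_0=r^{-\gamma}v_0$, and put $\varphi=v-v_0$. Since $v_0$ is bounded, $\varphi\to0$ uniformly on $S$ as $t\to\infty$. So $v$ lies between positive constants for large $t$, and all its derivatives are bounded by (E2). Moreover $\mathcal{P}\varphi=b\varphi$ with $b=\int_0^1f'(v_0+s\varphi)\,ds$ bounded in every $C^j$, and (E2) shows that all derivatives of $\varphi$ tend to $0$. Therefore $H[v](t)-H[v_0](t)\to0$, and since both are constant,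
\begin{equation}\label{eq:sameH}
H[v]=H[v_0].
\end{equation}

\begin{proposition}\label{prop:exp}
There is $\beta>0$ with $\sup_S|\varphi(t,\cdot)|=O(e^{-\beta t})$ as $t\to\infty$.
\end{proposition}

Since $u/u_0-1=\varphi/v_0$ and $\inf v_0>0$, this gives $u=(1+O(|x|^\beta))u_0$ and proves the conjecture.

The idea is to measure the size $d_k$ of the perturbation on consecutive long intervals and to prove the three-term inequality
\begin{equation}\label{eq:three}
d_k\le\tfrac14(d_{k-1}+d_{k+1}).
\end{equation}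
A sequence $d_k=e^{\pm\sigma k}$ satisfies \eqref{eq:three} as soon as $\cosh\sigma\ge2$, and a positive constant sequence violates it. So \eqref{eq:three} expresses the absence of neutral modes, without requiring us to separate growing from decaying modes, and a failure of \eqref{eq:three} at all scales should produce a bounded solution of $Lh=0$. Such a solution lies in the plane $Z$, and both directions of $Z$ have to be excluded. In the periodic case, $v_0'$ is the direction of translation and is removed by measuring the distance to the family of translates of $v_0$; the direction $\chi$ changes the energy to first order, by Lemma~\ref{lem:energy} and $\Omega(\chi,v_0')=1$, and is removed by \eqref{eq:sameH}. In the constant case both directions change the energy to second order.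

\begin{lemma}\label{lem:seq}
If $d_k\ge0$, $d_k\to0$, and \eqref{eq:three} holds for $k>k_0$, then $d_k\le d_{k_0}\vartheta^{k-k_0}$ for $k\ge k_0$, where $\vartheta=2-\sqrt3<1$.
\end{lemma}

\begin{proof}
Since $\vartheta^{-1}+\vartheta=4$, the sequence $x_k=d_k-d_{k_0}\vartheta^{k-k_0}$ satisfies \eqref{eq:three} for $k>k_0$, and $x_{k_0}=0$, $x_k\to0$. If some $x_k$ were positive, the maximum would be attained at some $k>k_0$ and would be at most half of itself.
\end{proof}

\begin{proof}[Proof of Proposition~\ref{prop:exp}, constant case]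
For $\ell\in\mathbb{N}$ let $J_k=[k\ell,(k+2)\ell]$ and $d_k=\sup_{J_k\times S}|\varphi|$ for large $k$; then $d_k\to0$. We claim that for some $\ell$, \eqref{eq:three} holds for all large $k$. Lemma~\ref{lem:seq} then gives the proposition with $\beta=-\ln\vartheta/\ell$.

Suppose not. Then for each $\ell$ there are infinitely many $k$ with $d_k>0$ and $d_{k\pm1}<4d_k$. For these $k$ the functions $\varphi(\cdot+k\ell,\cdot)/d_k$ are bounded by $4$ on $[-\ell,3\ell]\times S$, hence bounded in $C^7$ on compact subsets of $(-\ell,3\ell)\times S$ by (E2). A subsequence converges in $C^6_{\mathrm{loc}}$ to a function $\psi_\ell$ with $|\psi_\ell|\le4$ and $\sup_{[0,2\ell]\times S}|\psi_\ell|=1$, and $L\psi_\ell=0$ because $b\to V$ uniformly. In Lemma~\ref{lem:energy} the linear term vanishes since $v_0'=0$, so \eqref{eq:sameH} gives $\mathcal{Q}(\varphi)=O(d_k^3)$ on $[(k-1)\ell,(k+3)\ell]$. Dividing by $d_k^2$ we obtain $\mathcal{Q}(\psi_\ell)=0$ at all times in $(-\ell,3\ell)$.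

Choose $t_\ell\in[0,2\ell]$ with $\max_S|\psi_\ell(t_\ell,\cdot)|=1$. The translates $\psi_\ell(\cdot+t_\ell,\cdot)$ are defined on $(-\ell,\ell)\times S$, and as $\ell\to\infty$ a subsequence converges in $C^6_{\mathrm{loc}}$ to a bounded solution $h\not\equiv0$ of $Lh=0$ on $\mathbb{R}\times S$ with $\mathcal{Q}(h)=0$. By Corollary~\ref{cor:liouville} and Lemma~\ref{lem:Z}(b), $h=B\cos(\omega t+\delta)$ with $B\ne0$. At a maximum of the cosine, $h=B$, $h''=-\omega^2B$, $h^{(4)}=\omega^4B$, and the odd derivatives vanish. With $V-e_3=e_2\omega^2+e_1\omega^4+\omega^6$,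
\[
\mathcal{Q}(h)=|S|\Big[\tfrac12(V-e_3)h^2+\tfrac12e_1(h'')^2-h^{(4)}h''\Big]=|S|B^2\Big[\tfrac12(e_2\omega^2+e_1\omega^4+\omega^6)+\tfrac12e_1\omega^4+\omega^6\Big]>0,
\]
a contradiction.
\end{proof}

\begin{proof}[Proof of Proposition~\ref{prop:exp}, periodic case]
\emph{Distance to the translates.} Choose $t^*$ and $\delta_0,c_0>0$ with $|v_0'|\ge c_0$ on $[t^*-\delta_0,t^*+\delta_0]$. A closed interval $J$ of length at least $T$ contains a point congruent to $t^*$ modulo $T$, and the mean value theorem at that point gives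
\begin{equation}\label{eq:sep}
\sup_J|v_0(\cdot+\alpha)-v_0(\cdot+\alpha')|\ge c_0|\alpha-\alpha'|\qquad\text{for }|\alpha|,|\alpha'|\le\delta_0 .
\end{equation}
For $m\in\mathbb{N}$ let $\ell=mT$, $J_k=[k\ell,(k+2)\ell]$, and for large $k$
\[
d_k=\min_{|\alpha|\le\delta_0}\ \sup_{J_k\times S}|v-v_0(\cdot+\alpha)|,\qquad\text{attained at }\alpha_k .
\]
Then $d_k\le\sup_{J_k\times S}|\varphi|\to0$, and \eqref{eq:sep} gives $c_0|\alpha_k|\le d_k+\sup_{J_k\times S}|\varphi|\to0$. Applying \eqref{eq:sep} on $J_k\cap J_{k+1}$, which has length $\ell\ge T$,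
\begin{equation}\label{eq:alpha}
|\alpha_k-\alpha_{k+1}|\le c_0^{-1}(d_k+d_{k+1}).
\end{equation}

\emph{Reduction to \eqref{eq:three}.} Suppose that for some $m$, \eqref{eq:three} holds for all large $k$. Then $d_k\le C\vartheta^k$ by Lemma~\ref{lem:seq}. As $\alpha_k\to0$, summing \eqref{eq:alpha} gives $|\alpha_k|\le C\vartheta^k$, and $|\varphi|\le d_k+\|v_0'\|_{L^\infty}|\alpha_k|\le C\vartheta^k$ on $J_k\times S$. This is the proposition. So assume that for each $m$ there are infinitely many $k$ with $d_k>0$ and $d_{k\pm1}<4d_k$.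

\emph{First limit, $k\to\infty$.} Fix $m$ with $\ell\ge1$, and for such $k$ let $\psi=v-v_0(\cdot+\alpha_k)$. On $J_{k\pm1}\times S$ we have $|\psi|\le d_{k\pm1}+\|v_0'\|_{L^\infty}|\alpha_k-\alpha_{k\pm1}|$, so by \eqref{eq:alpha} $|\psi|\le C_1d_k$ on $[(k-1)\ell,(k+3)\ell]\times S$ with $C_1=4+5\|v_0'\|_{L^\infty}/c_0$, independent of $m$ and $k$. The function $\psi$ solves $\mathcal{P}\psi=b_k\psi$, where $b_k=\int_0^1f'(v_0(\cdot+\alpha_k)+s\psi)\,ds$ is bounded in every $C^j$ and $b_k(\cdot+k\ell,\cdot)\to V$ uniformly on $[-\ell,3\ell]\times S$, because $k\ell$ is a multiple of $T$. By (E2), along a subsequence $\psi(\cdot+k\ell,\cdot)/d_k\to\psi_m$ in $C^6_{\mathrm{loc}}((-\ell,3\ell)\times S)$, with $L\psi_m=0$ and $|\psi_m|\le C_1$. The limit has two further properties.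

First, for $a\in\mathbb{R}$ the shift $\alpha_k+ad_k$ is admissible for large $k$, and $v_0(\cdot+\alpha_k+ad_k)=v_0(\cdot+\alpha_k)+ad_kv_0'(\cdot+\alpha_k)+O(d_k^2)$. Minimality of $d_k$ gives $d_k\le\sup_{J_k\times S}|\psi-ad_kv_0'(\cdot+\alpha_k)|+O(d_k^2)$, and in the limit
\begin{equation}\label{eq:far}
\sup_{[0,2\ell]\times S}|\psi_m-av_0'|\ge1\qquad\text{for all }a\in\mathbb{R}.
\end{equation}
Second, apply Lemma~\ref{lem:energy} with the solution $v_0(\cdot+\alpha_k)$ at time $(k+1)\ell$, where $\|\psi\|_{C^6}\le Cd_k$. As $H[v]=H[v_0]=H[v_0(\cdot+\alpha_k)]$, we get $\Omega(\psi_0,v_0'(\cdot+\alpha_k))=O(d_k^2)$ there. Let $\bar\psi_m$ be the mean of $\psi_m$ over $S$; it solves $P_0w=Vw$. Dividing by $d_k$ gives $\Omega(\bar\psi_m,v_0')=0$ at $t=\ell$, hence at all times.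

\emph{Removing the component along $v_0'$.} Let $a_m=-\Omega(\bar\psi_m,\chi)$, $h_m=\psi_m-a_mv_0'$, and let $\bar h_m$ be the mean of $h_m$. From $\Omega(v_0',\chi)=-1$ and $\Omega(v_0',v_0')=0$ we get $\Omega(\bar h_m,v_0')=\Omega(\bar h_m,\chi)=0$. We need a bound for $a_m$ independent of $m$, although $\chi$ may grow linearly. Because $\Omega(\bar\psi_m,v_0')=0$, we have $a_m=-\Omega(\bar\psi_m,\chi-m\tau v_0')$, and by Lemma~\ref{lem:Z}(a) the $5$-jet of $\chi-m\tau v_0'$ at $t=\ell=mT$ is that of $\chi$ at $0$. The $5$-jet of $\bar\psi_m$ at $\ell$ is bounded by $CC_1$ by (E3). So $|a_m|\le C$, and $|h_m|\le C_2$ on $(-\ell,3\ell)\times S$ with $C_2$ independent of $m$. By \eqref{eq:far} there is $t_m\in[0,2\ell]$ with $\max_S|h_m(t_m,\cdot)|\ge1$.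

\emph{Second limit, $m\to\infty$.} Let $j_m$ be the integer with $t_m-j_mT\in[0,T)$. The translates $h_m(\cdot+j_mT,\cdot)$ solve $Lh=0$ on intervals that contain $(-\ell+T,\ell)$. Their means are still $\Omega$-orthogonal to $v_0'$ and $\chi$, since translation by $j_mT$ fixes $v_0'$ and changes $\chi$ by a multiple of $v_0'$. By (E2) a subsequence converges in $C^6_{\mathrm{loc}}$ to a bounded solution $h$ of $Lh=0$ on $\mathbb{R}\times S$ with $\sup_{[0,T]\times S}|h|\ge1$, whose mean is $\Omega$-orthogonal to $Z$. By Corollary~\ref{cor:liouville}, $h\in Z$, and $h=0$ because $\Omega$ is nondegenerate on $Z$. This contradiction completes the proof.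
\end{proof}

\section{The rate $e^{-t}$ and the first order term}\label{sec:sharp}

Once $\varphi$ decays exponentially, the nonlinear terms decay twice as fast, and the linear theory doubles the rate until the first decaying mode $\psi_-$ is reached. In degrees $0$ and $1$ this is Floquet theory; the infinitely many higher degrees are treated at once by comparison.

\begin{lemma}\label{lem:floquet}
Let $X'=\mathfrak{A}(t)X$ be as in Section~\ref{sub:floquet}.
\begin{enumerate}
\item[(a)] If no multiplier has $|\mu|=e^{-\delta T}$ and $g$ is continuous with $|g(t)|\le Ce^{-\delta t}$ for $t\ge t_1$, then $X'=\mathfrak{A}X+g$ has a solution $X_p=O(e^{-\delta t})$ on $[t_1,\infty)$.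
\item[(b)] A solution of $X'=\mathfrak{A}X$ that tends to $0$ as $t\to+\infty$ lies in $\bigoplus_{|\mu|<1}\mathcal{E}_\mu$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Let $U(t,s)$ be the evolution operator, and let $\Pi_s(t)$, $\Pi_u(t)$ be the complementary projections onto the values at time $t$ of $\bigoplus_{|\mu|<e^{-\delta T}}\mathcal{E}_\mu$ and $\bigoplus_{|\mu|>e^{-\delta T}}\mathcal{E}_\mu$. They are continuous and $T$-periodic, since both sums are $\mathcal{M}$-invariant. By $U(t+T,s+T)=U(t,s)$ we may take the initial time in $[0,T]$, and \eqref{eq:floq} gives $\epsilon>0$ with $|U(t,s)\Pi_s(s)|\le Ce^{-(\delta+\epsilon)(t-s)}$ for $t\ge s$ and $|U(t,s)\Pi_u(s)|\le Ce^{(\delta-\epsilon)(s-t)}$ for $t\le s$. Put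
\[
X_p(t)=\int_{t_1}^tU(t,s)\Pi_s(s)g(s)\,ds-\int_t^\infty U(t,s)\Pi_u(s)g(s)\,ds .
\]
In both integrals the integrand is at most $Ce^{-\delta t}e^{-\epsilon|t-s|}$, so $X_p=O(e^{-\delta t})$, and differentiation gives $X_p'=\mathfrak{A}X_p+(\Pi_s+\Pi_u)g$.

(b) The space $W$ of such solutions is $\mathcal{M}$-invariant and $\mathcal{M}^j\to0$ on $W$. So the eigenvalues of $\mathcal{M}|_W$ have modulus less than $1$, and $W$ is the sum of its generalized eigenspaces.
\end{proof}

We have $L\varphi=Q$ with $Q=f(v)-f(v_0)-f'(v_0)\varphi$, and $|Q|\le C\varphi^2$ for large $t$, because $v$ and $v_0$ take values in a compact subset of $(0,\infty)$. Decompose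
\[
\varphi=\varphi_0(t)+\sum_{i=1}^n\varphi_{1,i}(t)\,\theta_i+\varphi_{\ge2},\qquad\varphi_{1,i}=\frac n{|S|}\int_S\varphi\,\theta_i\,d\theta,
\]
and likewise $Q$. The three projections commute with $L$ and are bounded in the supremum norm on $S$.

\begin{proposition}\label{prop:boot}
Suppose $\sup_S|Q(t,\cdot)|=O(e^{-\delta t})$ with $0<\delta\le2$, $\delta\ne1$. Then:
\begin{enumerate}
\item[(a)] $\varphi_0=O(e^{-\delta t})$;
\item[(b)] if $\delta<1$, then $\varphi_{1,i}=O(e^{-\delta t})$; if $\delta>1$, then $\varphi_{1,i}=\xi_i\psi_-+O(e^{-(1+\epsilon)t})$ for some $\xi_i\in\mathbb{R}$ and $\epsilon\in(0,\delta-1]$;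
\item[(c)] $\sup_S|\varphi_{\ge2}(t,\cdot)|=O(e^{-\delta t})$.
\end{enumerate}
\end{proposition}

\begin{proof}
(a) We have $P_0\varphi_0-V\varphi_0=O(e^{-\delta t})$ and $0<\delta\le2<a_2$; this is where $a_2>2$ is used. By Lemma~\ref{lem:Z}(c) no multiplier has modulus $e^{-\delta T}$, so Lemma~\ref{lem:floquet}(a) gives a particular solution whose $5$-jet is $O(e^{-\delta t})$. The $5$-jet of $\varphi_0$ tends to $0$, so the difference is a homogeneous solution tending to $0$. By Lemmas~\ref{lem:floquet}(b) and~\ref{lem:Z}(c) it involves only multipliers with $|\mu|\le e^{-a_2T}$, and by \eqref{eq:floq} it is $O(e^{-2t})$.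

(b) Let $y=\varphi_{1,i}$, so $P_1y-Vy=O(e^{-\delta t})$ and the $5$-jet of $y$ tends to $0$. There are finitely many multipliers, so for all small $\epsilon>0$ none satisfies $e^{-(1+\epsilon)T}\le|\mu|<e^{-T}$. For such $\epsilon$, Lemmas~\ref{lem:floquet}(b) and~\ref{lem:simple} and \eqref{eq:floq} show that every homogeneous solution tending to $0$ is a multiple of $\psi_-$ plus $O(e^{-(1+\epsilon)t})$. If $\delta<1$, no multiplier has modulus $e^{-\delta T}$ by Lemma~\ref{lem:simple}, and Lemma~\ref{lem:floquet}(a) gives $y=O(e^{-\delta t})+O(e^{-t})$. If $\delta>1$, take $\epsilon\le\delta-1$ and apply Lemma~\ref{lem:floquet}(a) with $1+\epsilon$ in place of $\delta$. The coefficient $\xi_i$ is real because $y$ and $\psi_-$ are real and $\xi_i=\lim y/\psi_-$.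

(c) To use the kernels $G_k$ we extend $\varphi_{\ge2}$ to the whole cylinder. Fix a large $t_1$ and a smooth $\zeta(t)$ with $\zeta=0$ for $t\le t_1$ and $\zeta=1$ for $t\ge t_1+1$, and put $\tilde\varphi=\zeta\varphi_{\ge2}$. Then $\mathcal{P}\tilde\varphi=V\tilde\varphi+\tilde g$ with $\tilde g=\zeta Q_{\ge2}+[\mathcal{P},\zeta]\varphi_{\ge2}$. The commutator term is bounded and supported in $t_1\le t\le t_1+1$, so $\varrho(t)=\|\tilde g(t,\cdot)\|_{L^2(S)}\le Ce^{-\delta t}$ on $\mathbb{R}$. Let $(Y)$ be an orthonormal basis of spherical harmonics of degrees $k\ge2$, and let $\tilde\varphi_Y,\tilde g_Y$ be the coefficients. They are bounded on $\mathbb{R}$, so Lemma~\ref{lem:kernel} gives $\tilde\varphi_Y=G_k*(V\tilde\varphi_Y+\tilde g_Y)$ and $|\tilde\varphi_Y|\le G_2*(V|\tilde\varphi_Y|+|\tilde g_Y|)$. Take the $\ell^2$ norm in $Y$ and use Minkowski's inequality $\|\int\Phi(s)\,ds\|_{\ell^2}\le\int\|\Phi(s)\|_{\ell^2}ds$. By Parseval's identity the continuous function $\mathcal{N}(t)=\|\tilde\varphi(t,\cdot)\|_{L^2(S)}$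 satisfies
\begin{equation}\label{eq:N}
\mathcal{N}\le G_2*(V\mathcal{N})+G_2*\varrho .
\end{equation}
Supersolutions for \eqref{eq:N} come from $\psi_-$ and the extra decay of $G_2$. For $\delta'\in[0,2]$ let $\Phi_{\delta'}=e^{-(\delta'-1)t}\psi_-=e^{-\delta't}(\gamma v_0-v_0')$, which is comparable to $e^{-\delta't}$. Since $|\delta'-1|\le1$, we have $e^{-(\delta'-1)s}\le e^{-(\delta'-1)t}e^{|t-s|}$, and Lemma~\ref{lem:kernel}(b) gives
\[
G_2*(V\Phi_{\delta'})(t)\le e^{-(\delta'-1)t}\int G_2(t-s)e^{|t-s|}V\psi_-\,ds\le\kappa e^{-(\delta'-1)t}G_1*(V\psi_-)(t)=\kappa\Phi_{\delta'}(t).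
\]
Also $G_2*\varrho\le Ce^{-\delta t}\int G_2(\tau)e^{\delta\tau}d\tau\le C'\Phi_\delta$, as $\delta\le2<a_1+2$. Let $\mathcal{A}=C'/(1-\kappa)$, $\eta>0$ and $W=\mathcal{A}\Phi_\delta+\eta\Phi_0$. The term $\eta\Phi_0$ ensures that a maximum exists: $\mathcal{N}=0$ for $t\le t_1$, $\mathcal{N}\to0$ at $+\infty$ and $\inf\Phi_0>0$, so $\mathcal{N}/W$ attains its maximum $M$ at some $t_0$. There \eqref{eq:N} gives $MW\le\kappa MW+C'\Phi_\delta\le\kappa MW+(1-\kappa)W$, so $M\le1$. Letting $\eta\to0$ we get $\mathcal{N}\le\mathcal{A}\Phi_\delta=O(e^{-\delta t})$. Finally (E1), applied to $\mathcal{P}\varphi_{\ge2}=V\varphi_{\ge2}+Q_{\ge2}$ on unit intervals, converts the $L^2$ bound into a bound in the supremum norm.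
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main} and Theorem~\ref{thm:second}(ii)]
By Proposition~\ref{prop:exp}, $\varphi=O(e^{-\beta t})$ for some $\beta\in(0,1]$, and after decreasing $\beta$ slightly we may assume $2^j\beta\ne1$ for all integers $j\ge1$. Then $Q=O(e^{-2\beta t})$. If $2\beta<1$, Proposition~\ref{prop:boot} gives $\varphi=O(e^{-2\beta t})$, and we repeat with $2\beta$ in place of $\beta$. After finitely many steps $1<2\beta\le2$, and Proposition~\ref{prop:boot} with $\psi_-=O(e^{-t})$ gives $\varphi=O(e^{-t})$. Hence $u/u_0-1=\varphi/v_0=O(|x|)$, which is Theorem~\ref{thm:main}.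

Now $Q=O(e^{-2t})$, and Proposition~\ref{prop:boot} with $\delta=2$ gives $\varphi=(\xi\cdot\theta)\psi_-+O(e^{-(1+\epsilon)t})$ with $\epsilon\in(0,1]$. Since $e^{-t}\theta=x$, we have $(\xi\cdot\theta)\psi_-=(x\cdot\xi)(\gamma v_0-v_0')$, which is the expansion. Uniqueness of $u_0$ is Lemma~\ref{lem:unique}.
\end{proof}

\section{A solution with two poles}\label{sec:opt}

The mode $\psi_-$ is the reflection of the mode generated by translations. To realize it by an exact solution, we translate $u_*$ and then apply the Kelvin transform; since $u_*$ is invariant under the Kelvin transform, this moves the point at infinity to a finite point and keeps a pole at the origin.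

\begin{proof}[Proof of Theorem~\ref{thm:second}(iii)]
Let $\xi=x_0/|x_0|^2$, $U=u_*(\cdot-\xi)$ with $u_*=v_*|x|^{-\gamma}$, and $u(x)=|x|^{6-n}U(x/|x|^2)$. From $\big|x/|x|^2-\xi\big|^2=|x|^{-2}(1-2x\cdot\xi+|x|^2|\xi|^2)=|x|^{-2}|x-x_0|^2/|x_0|^2$ we get
\begin{equation}\label{eq:twopole}
u(x)=v_*|x|^{-\gamma}\big(1-2x\cdot\xi+|x|^2|\xi|^2\big)^{-\gamma/2}=C|x|^{-\gamma}|x-x_0|^{-\gamma},\qquad C=v_*|x_0|^\gamma .
\end{equation}
The function $U$ solves the equation off $\xi$, and the Kelvin transform preserves the equation (Section~\ref{sec:cyl}), so $(-\Delta)^3u=cu^p$ classically off $\{0,x_0\}$, in particular in $B_R\setminus\{0\}$ for $R<|x_0|$. Also $u>0$ and $u\to\infty$ at $0$.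

For the sign conditions, $u_*$ satisfies \eqref{eq:integral} by Proposition~\ref{prop:integral}, so $U$ satisfies it off $\xi$, and Lemma~\ref{lem:kelvin} with $\lambda=1$, $y_0=\xi$ gives $u=c'|\cdot|^{6-n}*u^p$ off $\{0,x_0\}$. Here $u^p\in L^1(\mathbb{R}^n)$, because $\gamma p=\frac n2+3<n$ at the poles and $u^p=O(|x|^{-n-6})$ at infinity. By \eqref{eq:riesz} and Fubini's theorem,
\[
-\Delta u=4(n-6)c'\,|\cdot|^{4-n}*u^p,\qquad\Delta^2u=8(n-6)(n-4)c'\,|\cdot|^{2-n}*u^p
\]
in the sense of distributions. Both sides are continuous off $\{0,x_0\}$, so the identities hold pointwise there, and the right sides are positive. Thus $u$ satisfies all hypotheses of Theorem~\ref{thm:JX}.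

By \eqref{eq:twopole}, $u=u_*\big(1+\gamma\,x\cdot\xi+O(|x|^2)\big)$. If $u=(1+o(|x|))\tilde u_0$ for a singular solution $\tilde u_0$ of \eqref{eq:global}, then $\tilde u_0=u_*$ by Lemma~\ref{lem:unique}. But along the ray $x=s\xi$, $s\to0^+$, we have $u/u_*-1=\gamma|\xi|\,|x|+O(|x|^2)$, which is not $o(|x|)$. In particular no exponent $\beta_0>1$ is possible for this $u$.
\end{proof}

\begin{thebibliography}{1}

\bibitem{AW}
Jo\~ao Henrique Andrade and Juncheng Wei,
\emph{Classification for positive singular solutions to critical sixth order equations},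
arXiv:2210.04376 (2022).

\end{thebibliography}
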